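\title{The undirected repetition threshold on four or more letters}

\begin{abstract}
An undirected $r$-power is a word $xyx'$ in which $x$ is nonempty, $x'$ is $x$ or its reversal, and $|xyx'|/|xy|=r$. The undirected repetition threshold $\operatorname{URT}(k)$ is the infimum of those $r$ for which some infinite word over $k$ letters contains no undirected power of exponent $r$ or more. For every $k\ge 21$ we construct an infinite word over $k$ letters with no undirected power of exponent greater than $\frac{k-1}{k-2}$. Together with the known cases $4\le k\le 21$, this proves the conjecture that $\operatorname{URT}(k)=\frac{k-1}{k-2}$ for all $k\ge4$. We also show that the infimum is never attained, and that for $k\ge 24$ the number of words avoiding all larger exponents grows exponentially with the length.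
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{factor} of a finite or infinite word is a block of consecutive letters, $|x|$ is the length of a finite word $x$, and the \emph{reversal} of $x=a_1a_2\cdots a_\ell$ is $\overline{x}=a_\ell\cdots a_2a_1$. For a rational number $r$ with $1<r\le2$, an \emph{undirected $r$-power} is a word $xyx'$ with $x$ nonempty, $x'\in\{x,\overline x\}$ and $|xyx'|/|xy|=r$; the word $y$ may be empty. For example, $abcab$ and $abcba$ are undirected $\frac53$-powers with $x=ab$, and $noon$ is an undirected $2$-power. If $\ell=|x|$ and $p=|xy|$, then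
\[
r=1+\frac{\ell}{p}.
\]
So the exponent measures how soon a factor comes back, read in either direction, relative to its length: forbidding large exponents forces a factor of length $\ell$ to stay away for a distance proportional to $\ell$.

Undirected $r$-powers are \emph{avoidable on $k$ letters} if some infinite word over a $k$-letter alphabet has no factor that is an undirected $r'$-power for a rational $r'$ with $r\le r'\le 2$. A word that witnesses this for $r$ witnesses it for every larger exponent, so the set of avoidable $r$ is upward closed. Its infimum is the \emph{undirected repetition threshold} $\operatorname{URT}(k)$.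

Which value should one expect? Among $k+1$ consecutive letters two are equal, at some distance $p\le k$, so $\operatorname{URT}(k)\ge 1+\frac1k$. The truth is larger. Suppose that we try to avoid all exponents $r\ge 1+\frac1{k-2}$. Then equal letters are at distance at least $k-1$, so each new letter differs from the $k-2$ letters before it and there are two choices at every step. Section~\ref{sec:lower} shows that, for $k\ge4$, the constraints on two-letter factors then leave no infinite word. If the exponent $1+\frac1{k-2}$ itself is allowed, a letter may return at distance $k-2$, there are three choices at every step, and this local obstruction disappears. The natural guess is that nothing else goes wrong, that is, $\operatorname{URT}(k)=1+\frac1{k-2}=\frac{k-1}{k-2}$.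

It is known that $\operatorname{URT}(3)=\frac74$, that $\operatorname{URT}(k)\ge\frac{k-1}{k-2}$ for all $k\ge4$, and that equality holds for $4\le k\le 21$. We quote these facts together with the problem, posed by Currie and Mol~\cite{CM}, of deciding the conjecture that equality holds for all $k\ge4$. We prove the conjecture by an explicit construction.

\begin{theorem}\label{thm:word}
For every $k\ge21$ there is an infinite word over $k$ letters containing no undirected $r$-power with $\frac{k-1}{k-2}<r\le2$. Hence $\operatorname{URT}(k)\le\frac{k-1}{k-2}$ for $k\ge21$.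
\end{theorem}

\begin{theorem}\label{thm:urt}
$\operatorname{URT}(k)=\frac{k-1}{k-2}$ for all $k\ge4$.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] For every $k\ge4$ and every rational $r$ with $1<r\le2$, undirected $r$-powers are avoidable on $k$ letters if and only if $r>\frac{k-1}{k-2}$. So the infimum defining $\operatorname{URT}(k)$ is never attained.
\item[(b)] For $k\ge24$ there is a constant $c=c(k)>0$ such that the number of words of length $N$ over $k$ letters containing no undirected $r$-power with $r>\frac{k-1}{k-2}$ is at least $2^{cN-1}$.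
\end{itemize}
\end{theorem}

Of the quoted facts, only the upper bound for $4\le k\le20$ is used without proof; the lower bound is reproved in Section~\ref{sec:lower}. Section~\ref{sec:word} builds the word, which depends on a family of $0$--$1$ sequences $D_j$. Sections~\ref{sec:returns} and~\ref{sec:reduction} show that, whatever the $D_j$ are, only one family of long repetitions can have too large an exponent. Section~\ref{sec:bits} chooses the $D_j$, from binary digits of a counter, so as to destroy that family. Section~\ref{sec:final} collects the proofs of the theorems.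

\section{The exponent $\frac{k-1}{k-2}$ is unavoidable}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $k\ge4$. Every infinite word over $k$ letters contains an undirected $r$-power with $\frac{k-1}{k-2}\le r\le2$.
\end{proposition}

\begin{proof}
Suppose that $w=w_0w_1w_2\cdots$ contains none. Two equal letters at distance $d\le k-2$ give the exponent $\frac{d+1}{d}\ge\frac{k-1}{k-2}$, so
\begin{itemize}
\item[(i)] any $k-1$ consecutive letters of $w$ are distinct.
\end{itemize}
A two-letter word $x$ with $|xy|=k-1$ or $|xy|=k$ gives the exponent $\frac{k+1}{k-1}$ or $\frac{k+2}{k}$. Both are at most $2$. The inequality $\frac{k+1}{k-1}\ge\frac{k-1}{k-2}$ reads $k^2-k-2\ge k^2-2k+1$, that is $k\ge3$, and $\frac{k+2}{k}\ge\frac{k-1}{k-2}$ reads $k^2-4\ge k^2-k$, that is $k\ge4$. So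
\begin{itemize}
\item[(ii)] no two-letter factor recurs, directly or reversed, at distance $k-1$ or $k$.
\end{itemize}

We first show that no letter $w_i$ with $i\ge k$ equals $w_{i-k+1}$. Suppose $w_i=w_{i-k+1}$. If also $w_{i-1}=w_{i-k}$, then $w_{i-k}w_{i-k+1}$ recurs at distance $k-1$, against (ii). So $w_{i-1}\ne w_{i-k}$, and with (i) the $k$ letters $w_{i-k},\dots,w_{i-1}$ are distinct: they form the whole alphabet. By (i), $w_{i+1}$ differs from $w_{i-k+3},\dots,w_{i-1}$ and from $w_i=w_{i-k+1}$. This leaves $w_{i-k+2}$ and $w_{i-k}$. If $w_{i+1}=w_{i-k+2}$, then $w_{i-k+1}w_{i-k+2}$ recurs at distance $k-1$. If $w_{i+1}=w_{i-k}$, then $w_iw_{i+1}=w_{i-k+1}w_{i-k}$ is the reversal of $w_{i-k}w_{i-k+1}$, at distance $k$. Both contradict (ii).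

Hence for every $i\ge k$ the $k$ letters $w_{i-k+1},\dots,w_i$ are distinct. Comparing this for $i$ and $i+1$ gives $w_{i+1}=w_{i+1-k}$ for all $i\ge k$. Then $w_1w_2=w_{k+1}w_{k+2}$ recurs at distance $k$, against (ii).
\end{proof}

Reversal enters exactly once, to exclude $w_{i+1}=w_{i-k}$. The hypothesis $k\ge4$ enters in (ii): for $k=3$ the exponent $\frac{k+2}{k}=\frac53$ lies below $\frac{k-1}{k-2}=2$, and indeed $\operatorname{URT}(3)=\frac74<2$.

\section{The construction}\label{sec:word}

Fix $k\ge21$ and put $n=k-2\ge19$, so that $\frac{k-1}{k-2}=1+\frac1n$. A \emph{repetition} in a word $w$ is a factor $xyx'$ with $x$ nonempty and $x'\in\{x,\overline x\}$. It has \emph{length} $\ell=|x|$ and \emph{shift} $p=|xy|\ge\ell$, and it is \emph{direct} if $x'=x$ and \emph{reversed} if $x'=\overline x$. We call it \emph{short} if $p<n\ell$. Its exponent $1+\ell/p$ exceeds $1+\frac1n$ exactly when it is short, so Theorem~\ref{thm:word} asks for an infinite word over $n+2$ letters without short repetitions.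

\subsection*{The idea}
Write the word in rows of length $n$. We have two more letters than columns. Freeze some columns, the \emph{$A$-columns}, and fill each with a letter of its own. This controls most repetitions at once: a direct repetition that contains an $A$-letter has shift divisible by $n$, and a reversed repetition cannot contain two $A$-letters, because the $A$-letters always appear in the same cyclic order. If the $A$-columns are spread evenly, all other repetitions have bounded length.

The remaining $M$ columns, the \emph{$B$-columns}, share $M+2$ letters. As a first attempt, fill the $B$-positions by running cyclically through these letters. A shift by $s$ rows is a shift by $sM$ places in the sequence of $B$-letters, so it matches only if $M+2$ divides $sM$. For odd $M$ the numbers $M$ and $M+2$ are coprime, and this happens only when $M+2$ divides $s$. The $B$-letters drift against the columns and realign only after $M+2$ rows; but then they realign completely, and the word is periodic.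

To break the period we use the slack: a $B$-letter may return after $M+1$ places instead of $M+2$, which is still more than one row. Group $M+1$ of the $B$-letters into pairs of neighbors in the cycle, and from time to time reverse the order within a pair. At such a swap one letter $u$ returns early, after $M+1$ places, so it reappears one row lower and one $B$-column to the right. If an $A$-column with letter $a$ lies between these two $B$-columns, we see $ua\cdots au$, a reversed repetition of length $2$ and shift $n+1<2n$. So the column pattern must contain a factor $BB$, and swaps must be timed so that the early letter lands on its second $B$. On the other hand, two neighbors in the cycle return together two $B$-columns to the right, so the pattern $BBABB$ would give a repetition of length $2$ and shift $n+3<2n$ and must not occur. These requirements, with $M$ odd, dictate the following definitions.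

\subsection*{Columns}
Let $\sigma\in\{1,2,3,4\}$ satisfy $\sigma\equiv2-n\pmod4$, and put
\[
t=\frac{n-\sigma}{2},\qquad M=\frac{n+\sigma}{2},\qquad P=\frac{M+1}{2}.
\]
Since $n+\sigma\equiv2\pmod4$, the number $M$ is an odd integer, $t=M-\sigma$ and $P$ are integers, and $n=t+M$. For $n=19,20,21$ we have $\sigma=3,2,1$, so $M=11$ and $t=8,9,10$. For $n\ge22$ we have $M\ge\frac{23}{2}$, so $M\ge13$ because $M$ is odd, and $t\ge\frac{22-4}2=9$. Thus always $M\ge11$ and $t\ge8\ge2\sigma$.

Form a cyclic word from $t$ blocks: blocks number $1,3,\dots,2\sigma-1$ are $BBA$ and the others are $BA$. As $2\sigma-1<t$, the last block is $BA$, so no two blocks $BBA$ are cyclically adjacent. The cyclic word has length $2t+\sigma=n$, with $t$ letters $A$ and $t+\sigma=M$ letters $B$. Index its places, the \emph{columns}, by $\mathbb Z/n\mathbb Z$ so that column $0$ is the second $B$ of block~$1$; then columns $n-1$ and $0$ are $B$-columns. Read cyclically, the column word has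
\begin{itemize}
\item[(F1)] no factor $AA$, \qquad (F2) no factor $BBB$, \qquad (F3) no factor $BBABB$.
\end{itemize}
A position $i\ge0$ is an \emph{$A$-position} or a \emph{$B$-position} according to column $i\bmod n$. Let $0=\operatorname{pos}(0)<\operatorname{pos}(1)<\cdots$ be the $B$-positions; $J$ is the \emph{index} of $\operatorname{pos}(J)$. Each row has $M$ of them, so
\begin{equation}\label{eq:pos}
\operatorname{pos}(J+sM)=\operatorname{pos}(J)+sn\qquad(J,s\ge0).
\end{equation}
By (F1) each pair of adjacent positions contains a $B$-position, so
\begin{equation}\label{eq:half}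
\text{any $N$ consecutive positions contain at least $\lfloor N/2\rfloor$ consecutive $B$-indices.}
\end{equation}

\subsection*{Letters}
The alphabet consists of one \emph{$A$-letter} $a_\gamma$ for each $A$-column $\gamma$, and of the \emph{$B$-letters} $u_j^0,u_j^1$ $(0\le j<P)$ and $z$. Its size is $t+2P+1=t+M+2=k$.

Let $D_0,\dots,D_{P-1}\colon\{0,1,2,\dots\}\to\{0,1\}$ be functions, arbitrary until Section~\ref{sec:bits}, and define the \emph{orientations} $O_j(v)=v+D_j(v)\bmod2$. At an $A$-position $i$ put $w_i=a_{i\bmod n}$. At a $B$-position write the index as $J=\tau(M+2)+f$ with $0\le f\le M+1=2P$; we call $\tau$ the \emph{lap} and $f$ the \emph{slot} of $J$. The letter $b_J=w_{\operatorname{pos}(J)}$ is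
\[
b_J=\begin{cases}
z & \text{if } f=2P,\\[2pt]
u_j^{\,\varepsilon+O_j(v)\bmod2},\quad v=\Bigl\lfloor\dfrac{\tau+j}{M}\Bigr\rfloor, & \text{if } f=2j+\varepsilon,\ 0\le j<P,\ \varepsilon\in\{0,1\}.
\end{cases}
\]
Slots $2j$ and $2j+1$ form \emph{pair} $j$, and $v$ is the \emph{epoch} of pair $j$ in lap $\tau$. Each lap contains every $B$-letter once. The order within pair $j$ is fixed during an epoch, which lasts $M$ laps, and the offset $j$ in $\tau+j$ is what makes every swap land in column $0$ (Lemma~\ref{lem:returns}(b)).

\begin{example}\label{ex:small}
The same formulas with $n=9$ give $\sigma=1$, $t=4$, $M=5$, $P=3$, and the columns $0,\dots,8$ read $BABABABAB$. This $n$ is too small for the theorem, but it shows the mechanism. Take all $D_j=0$ and write $u_j,u_j'$ for $u_j^0,u_j^1$. A lap has $7$ letters, a row has $5$ $B$-positions, and pair $j$ enters epoch $1$ in lap $5-j$. The first eight rows are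
\[
\begin{array}{c|ccccccccc}
 &0&1&2&3&4&5&6&7&8\\ \hline
0&u_0&a_1&u_0'&a_3&u_1&a_5&u_1'&a_7&u_2\\
1&u_2'&a_1&z&a_3&u_0&a_5&u_0'&a_7&u_1\\
2&u_1'&a_1&u_2&a_3&u_2'&a_5&z&a_7&u_0\\
3&u_0'&a_1&u_1&a_3&u_1'&a_5&u_2&a_7&u_2'\\
4&z&a_1&u_0&a_3&u_0'&a_5&u_1&a_7&u_1'\\
5&\underline{u_2'}&a_1&\underline{u_2}&a_3&z&a_5&u_0&a_7&u_0'\\
6&\underline{u_1'}&a_1&\underline{u_1}&a_3&u_2'&a_5&u_2&a_7&z\\
7&\underline{u_0'}&a_1&\underline{u_0}&a_3&u_1'&a_5&u_1&a_7&u_2'
\end{array}
\]
with the newly swapped pairs underlined. The early letter $u_2'$ moves from position $35$ (row $3$, column $8$) to position $45$ (row $5$, column $0$). Its contexts are $a_7u_2'z$ and $u_1'u_2'a_1$; they share no neighbor, so this return does not extend to a repetition of length $2$. Had we swapped pair $2$ one lap earlier, row $3$ would end in $a_5u_2'a_7u_2$, and $u_2'a_5$ at position $22$ with $a_5u_2'$ at position $32$ would be a reversed repetition with $p=10<2n$. Finally, with all $D_j=0$ the orientations have period $2$ in $v$, so the word has period $2M$ laps, which is $2(M+2)$ rows. The functions $D_j$ are there to remove this period and all its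 substitutes.
\end{example}

\section{How $B$-letters return}\label{sec:returns}

\begin{lemma}\label{lem:returns}
Let the functions $D_j$ be arbitrary.
\begin{itemize}
\item[(a)] If $b_J=b_{J'}$ with $J<J'$, then $J'-J=q(M+2)+\delta$ with $q\ge1$ and $\delta\in\{-1,0,1\}$, and the pair $(q,\delta)$ is determined by the number $J'-J$. If $\delta=1$, then $J$ has an even slot at most $2P-2$; if $\delta=-1$, then $J$ has an odd slot.
\item[(b)] If $b_J=b_{J'}$ and $J'-J=M+1$, then $\operatorname{pos}(J')\equiv0\pmod n$.
\item[(c)] If $d>0$, $b_J=b_{J+d}$ and $b_{J+1}=b_{J+1+d}$, then $M+2$ divides $d$.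
\item[(d)] If $d\ge2$, $b_{J+1}=b_{J+d}$ and $b_J=b_{J+d+1}$, then $M+2$ divides $d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The letters of a lap are distinct, so the lap difference $q$ is at least $1$. The letter $z$ occupies only slot $2P$, and $u_j^0,u_j^1$ occupy only slots $2j,2j+1$. So the slot difference $\delta$ lies in $\{-1,0,1\}$; if $\delta=1$ the slot of $J$ is $2j$, and if $\delta=-1$ it is $2j+1$, for some $j<P$. Two representations of $J'-J$ satisfy $(q-q')(M+2)=\delta'-\delta$ with $|\delta'-\delta|\le2<M+2$, so they coincide.

(b) Here $q=1$ and $\delta=-1$: for some $\tau$ and $j$, the index $J$ has lap $\tau$ and slot $2j+1$, and $J'$ has lap $\tau+1$ and slot $2j$. Equality of the letters means that the orientation of pair $j$ differs in laps $\tau$ and $\tau+1$. So the epoch changes, which means $M\mid\tau+1+j$. Then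
\[
J'=(\tau+1)(M+2)+2j\equiv2(\tau+1+j)\equiv0\pmod M,
\]
and \eqref{eq:pos} with $\operatorname{pos}(0)=0$ gives the claim.

(c) By (a), both equalities have the same $\delta$. If $\delta=1$, then $J$ has an even slot $f\le2P-2$, so $J+1$ has the odd slot $f+1$, although (a) requires it to be even. If $\delta=-1$, then $J$ has an odd slot $f\le 2P-1$, so $J+1$ has the even slot $f+1$, although (a) requires it to be odd. So $\delta=0$.

(d) Write $d-1=q(M+2)+\delta$ and $d+1=q'(M+2)+\delta'$ as in (a). Subtracting, $(q'-q)(M+2)=2+\delta-\delta'\in[0,4]$. As $M+2>4$, we get $q'=q$ and $\delta'-\delta=2$, so $\delta=-1$ and $d=q(M+2)$.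
\end{proof}

\section{Reduction to one family of repetitions}\label{sec:reduction}

The repetitions that the rigid part of the construction cannot exclude are the direct ones whose shift is a multiple of $M+2$ rows. The following property excludes them.

\begin{definition}\label{def:mismatch}
The word $w$ has the \emph{mismatch property} if for every $m\ge1$ and every block of $m(M+2)+1$ consecutive positions there is a $B$-position $\operatorname{pos}(J)$ in the block with $b_J\ne b_{J+m(M+2)M}$.
\end{definition}

\begin{proposition}\label{prop:reduction}
If $w$ has the mismatch property, then $w$ has no short repetition.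
\end{proposition}

\begin{proof}
Suppose that $xyx'$ is a short repetition, with $x$ starting at position $i$ and $x'$ at $i'=i+p$, where $\ell\le p<n\ell$. $A$-letters occur only at $A$-positions and $B$-letters only at $B$-positions, so matching positions of $x$ and $x'$ have the same type; and equal $A$-letters lie in the same column.

\emph{Case 1: $\ell=1$.} Equal $A$-letters are at distance at least $n$. Equal $B$-letters have indices differing by at least $M+1$ by Lemma~\ref{lem:returns}(a), so by \eqref{eq:pos} their distance exceeds $n$. Both contradict $p<n$.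

\emph{Case 2: $\ell\ge2$ and $x$ contains no $A$-letter.} By (F2), $\ell=2$. So $x=b_Jb_{J+1}$ and $x'=b_{J+d}b_{J+d+1}$ with $d\ge2$, each on two adjacent positions. By Lemma~\ref{lem:returns}(c) in the direct case and (d) in the reversed case, $M+2$ divides $d$. Since $p<2n$, \eqref{eq:pos} gives $d<2M$, so $d=M+2$. Moving $x'$ up one row by \eqref{eq:pos}, we find that $\operatorname{pos}(J+2),\operatorname{pos}(J+3)$ are adjacent, as are $\operatorname{pos}(J),\operatorname{pos}(J+1)$. Between $\operatorname{pos}(J+1)$ and $\operatorname{pos}(J+2)$ there is at least one $A$-position by (F2) and at most one by (F1). This is the pattern $BBABB$, against (F3).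

\emph{Case 3: $\ell\ge2$, direct, and $x$ contains an $A$-letter.} Then $p=sn$ with $1\le s<\ell$, and $b_J=b_{J+sM}$ for every $B$-position $\operatorname{pos}(J)$ in $x$. There is such a position by (F1). By Lemma~\ref{lem:returns}(a), $sM=q(M+2)+\delta$, that is,
\[
(s-q)M=2q+\delta\ge1 .
\]
So $s\ge q+1$ and $2q+1\ge M\ge11$, which gives $q\ge5$, $s\ge6$ and $\ell\ge7$. By \eqref{eq:half}, $x$ contains two consecutive $B$-indices, so $\delta=0$ by Lemma~\ref{lem:returns}(c). Now $(s-q)M=2q$ with $M$ odd gives $q=mM$ for some $m\ge1$, and $s=q+2m=m(M+2)$. Thus $x$ covers $\ell\ge m(M+2)+1$ consecutive positions, and $b_J=b_{J+m(M+2)M}$ at all $B$-positions among them. This contradicts the mismatch property.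

\emph{Case 4: reversed, and $x$ contains at least two $A$-letters.} Take two consecutive $A$-positions in $x$, in columns $\gamma$ and then $\gamma^+$. In $x'$ the letters $a_{\gamma^+}$ and $a_\gamma$ occur in this order with only $B$-letters between them. So each of $\gamma,\gamma^+$ is the cyclic successor of the other among the $t$ $A$-columns, which forces $t\le2$. But $t\ge8$.

\emph{Case 5: $\ell\ge2$, reversed, and $x$ contains exactly one $A$-letter.} By (F2) the $A$-letter has at most two $B$-letters on each side within $x$, and by (F3) not two on both sides, so $\ell\le4$. Let $\alpha=i+g$ be its position, $0\le g<\ell$, and $\alpha'=i'+\ell-1-g$ the mirror position in $x'$. Then $\alpha'-\alpha=sn$ for an integer $s$, and $\alpha'-\alpha=p+\ell-1-2g$ satisfies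
\[
0<p-\ell+1\le sn\le p+\ell-1<n\ell+3 ,
\]
so $1\le s\le\ell\le4$. By (F1) the neighbors of $\alpha$ and $\alpha'$ are $B$-positions. We compare a neighbor of $\alpha$ in $x$ with its mirror image.

If $g\ge1$, then $w_{\alpha-1}=w_{\alpha'+1}$. With $\alpha-1=\operatorname{pos}(J)$ we have $\alpha'-1=\operatorname{pos}(J+sM)$, so $\alpha'+1=\operatorname{pos}(J+sM+1)$; put $\theta=1$. If $g=0$, then $w_{\alpha+1}=w_{\alpha'-1}$. With $\alpha+1=\operatorname{pos}(J)$ we have $\alpha'+1=\operatorname{pos}(J+sM)$, so $\alpha'-1=\operatorname{pos}(J+sM-1)$; put $\theta=-1$. In both cases $b_J=b_{J+sM+\theta}$, so $sM+\theta=q(M+2)+\delta$ by Lemma~\ref{lem:returns}(a), that is,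
\[
(s-q)M=2q+\delta-\theta .
\]
If $q<s$, then $q\le3$, the left side is at least $M\ge 11$ and the right side is at most $8$. If $q>s$, the left side is negative and the right side is at least $2q-2\ge0$. So $q=s$ and $2q=\theta-\delta\le2$, which forces $q=s=1$, $\theta=1$, $\delta=-1$. This is exactly the danger $ua\cdots au$ of Example~\ref{ex:small}: equal letters at index distance $M+1$, the later one at position $\alpha'+1$. By Lemma~\ref{lem:returns}(b), $\alpha'+1\equiv0\pmod n$. So the $A$-position $\alpha'$ lies in column $n-1$, which is a $B$-column, a contradiction.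
\end{proof}

The size of $k$ plays a modest role so far: Case~5 needs $M>8$ and Case~4 needs $t\ge3$. The bound $k\ge21$ is needed in the next section, where the $P$ pairs are a scarce resource.

\section{Choosing the orientations}\label{sec:bits}

\subsection*{Translation to the functions $D_j$}
Let $J$ have lap $\tau$ and a slot in pair $j$, with epoch $v$. The index $J+m(M+2)M$ has the same slot and lap $\tau+mM$, hence epoch $v+m$. So $b_J\ne b_{J+m(M+2)M}$ if and only if $O_j(v)\ne O_j(v+m)$, that is,
\begin{equation}\label{eq:translate}
b_J\ne b_{J+m(M+2)M}\iff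
\begin{cases}D_j(v)=D_j(v+m), & m\text{ odd},\\ D_j(v)\ne D_j(v+m), & m\text{ even}.\end{cases}
\end{equation}
The difficulty is that the block in Definition~\ref{def:mismatch} is small. By \eqref{eq:half} it is only guaranteed to contain about $m/2$ laps, while an epoch lasts $M$ laps, so it shows about $m/(2M)$ epochs of each pair. For $m\le2M$ we may see a single epoch $v$ of each pair, over which we have no control; some $D_j$ must then separate $v$ from $v+m$ for \emph{every} $v$. Binary digits do this.

Let $\nu_2$ be the $2$-adic valuation, with $\nu_2(0)=\infty$, and let $\operatorname{bit}_e(v)=\lfloor v/2^e\rfloor\bmod2$ be the coefficient of $2^e$ in the binary expansion of $v\ge0$, with $\operatorname{bit}_\infty=0$. Sums of bits are taken modulo $2$. For fixed $m$, a function $D$ \emph{flips at $v$} if $D(v)\ne D(v+m)$. We use four facts.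
\begin{itemize}
\item[(N1)] If $\nu_2(m)=e$, then $v+m\equiv v+2^e\pmod{2^{e+1}}$; so $\operatorname{bit}_e$ flips at every $v$, no $\operatorname{bit}_{e'}$ with $e'<e$ flips anywhere, and $\nu_2(v+m)=\nu_2(v)$ when $\nu_2(v)<e$.
\item[(N2)] If $\operatorname{bit}_e(v+1)\ne\operatorname{bit}_e(v)$, then $2^e\mid v+1$.
\item[(N3)] Any $2^{\mu+1}$ consecutive nonnegative integers contain $v\equiv2^\mu\pmod{2^{\mu+1}}$, that is, some $v$ with $\nu_2(v)=\mu$.
\item[(N4)] If $\operatorname{bit}_4(v)=0$, then $v$ and $v+16$ differ only in $\operatorname{bit}_4$.
\end{itemize}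

\subsection*{Odd $m$}
Let $h=\lfloor P/2\rfloor$. Since $P\ge6$, the numbers $0,h,h+1$ are distinct and at most $P-1$. In all cases we put
\begin{equation}\label{eq:common}
D_0=0,\qquad D_h(v)=\operatorname{bit}_3(v),\qquad D_{h+1}(v)=\operatorname{bit}_2(v+2).
\end{equation}
The choice $D_0=0$ settles odd $m$ whenever the block meets pair $0$. For $m=1$ the block may see only half a lap and miss pair $0$; it then sees the middle of the lap. Putting $D_h=0$ would settle this too, but it would spend a pair that even $m$ will need. Instead we place in the middle two digits that change rarely and never at the same time; this is the purpose of the shift by $2$.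

\begin{lemma}\label{lem:odd}
If \eqref{eq:common} holds, the condition of Definition~\ref{def:mismatch} holds for every odd $m$.
\end{lemma}

\begin{proof}
By \eqref{eq:translate} and $D_0=0$, any index in the block with slot $0$ or $1$ is a mismatch. If $m\ge3$, the block has at least $3M+7$ positions, hence at least $(3M+7)/2\ge M+2$ consecutive $B$-indices by \eqref{eq:half}, and one of them has slot $0$.

Let $m=1$. The block has $M+3$ positions, hence at least $(M+3)/2=P+1$ consecutive $B$-indices. If none of them has slot $0$ or $1$, they have slots $f,f+1,\dots,f+P$ in a single lap $\tau$, with $f\ge2$ and $f+P\le2P$. Among these are slot $P$, which lies in pair $h$, and slot $P+2\le2P-1$, which lies in pair $h+1$. The epochs are $v=\lfloor(\tau+h)/M\rfloor$ and $v'=\lfloor(\tau+h+1)/M\rfloor\in\{v,v+1\}$. If $D_h(v)=D_h(v+1)$, slot $P$ is a mismatch by \eqref{eq:translate}. Otherwise $v\equiv7\pmod8$ by (N2), so $v'\equiv3$ or $0\pmod4$. By (N2), $\operatorname{bit}_2(v'+2)\ne\operatorname{bit}_2(v'+3)$ would need $v'\equiv1\pmod4$. So $D_{h+1}(v')=D_{h+1}(v'+1)$, and slot $P+2$ is a mismatch.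
\end{proof}

\subsection*{Even $m$: the visible epochs}
Let $m=2\lambda$ and $e=\nu_2(m)\ge1$, so $\lambda\ge2^{e-1}$. By \eqref{eq:half} the block contains $\lambda(M+2)$ consecutive $B$-indices, the first being $\tau^*(M+2)+f^*$ with slot $f^*$, say. Among them slot $2j$ occurs in the $\lambda$ laps $\tau_j,\dots,\tau_j+\lambda-1$, where $\tau_j=\tau^*$ if $2j\ge f^*$ and $\tau_j=\tau^*+1$ otherwise. Put
\[
I_j=\{\tau_j+j,\dots,\tau_j+j+\lambda-1\},\qquad V_j=\{\lfloor g/M\rfloor: g\in I_j\}.
\]
Then $V_j$ is a set of epochs of pair $j$ visible in the block. The map $g\mapsto\lfloor g/M\rfloor$ increases in steps of at most $1$ and is at most $M$-to-one, so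
\begin{equation}\label{eq:window}
V_j\text{ consists of at least }\lceil\lambda/M\rceil\text{ consecutive integers.}
\end{equation}
By \eqref{eq:translate}, it suffices to find $j$ and $v\in V_j$ such that $D_j$ flips at $v$.

\subsection*{The case $M\ge13$}
Let $L=\lfloor\log_2M\rfloor\ge3$, so $M<2^{L+1}$. For $e\le L+1$ the sets $V_j$ may be single points, and we spend one pair on each digit $\operatorname{bit}_e$. For larger $e$ the sets $V_j$ are long enough to let us choose $\nu_2(v)$, and one function can then serve infinitely many $e$ by letting $\nu_2(v)$ select which digit of $v$ to read. For $e=L+2+\rho$ we shall have $|V_j|\ge2^\rho+1$. One function reading digit $L+2+\nu_2(v)$ would need a $v$ with $\nu_2(v)=\rho$, which fails already for $\rho=1$ and $V_j=\{3,4,5\}$. Two functions suffice, and with room to spare, which we record for Theorem~\ref{thm:more}(b). Fix arbitrary bits $\beta_v\in\{0,1\}$ for $v\equiv6\pmod8$ and put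
\[
T_1(v)=\operatorname{bit}_{L+2+2\nu_2(v)}(v),\qquad
T_2(v)=\begin{cases}\beta_v,& v\equiv6\pmod8,\\ \operatorname{bit}_{L+3+2\nu_2(v)}(v),&\text{otherwise},\end{cases}
\]
so that $T_1(0)=T_2(0)=0$. Assign the $L-1$ functions $\operatorname{bit}_e$, $e\in\{1,4,5,\dots,L+1\}$, and $T_1,T_2$ to distinct indices $j\notin\{0,h,h+1\}$, and let all other $D_j$ be $0$. This needs $3+(L-1)+2=L+4$ indices, and $P\ge L+4$: for $M=13,15$ we have $P=7,8$ and $L=3$; for $17\le M\le31$ we have $P\ge9$ and $L=4$; for $L\ge5$ we have $M\ge2^L+1$, so $P\ge2^{L-1}+1\ge L+4$. For $M=13$ there is no pair to spare.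

\begin{proposition}\label{prop:big}
For $M\ge13$ and every choice of the bits $\beta_v$, the word $w$ has the mismatch property.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:odd} let $m$ be even. If $e\le L+1$, one of the $D_j$ is $\operatorname{bit}_e(v)$, or $\operatorname{bit}_2(v+2)$ when $e=2$, and it flips at every $v$ by (N1). Let $e=L+2+\rho$ with $\rho\ge0$. Then $\lambda/M>2^{L+1+\rho}/2^{L+1}=2^\rho$, so $|V_j|\ge2^\rho+1$ for all $j$ by \eqref{eq:window}.

Let $\rho=2\mu$ and $D_j=T_1$. Since $2^{2\mu}+1-2^{\mu+1}=(2^\mu-1)^2\ge0$, (N3) gives $v\in V_j$ with $\nu_2(v)=\mu$. As $e>\mu$, also $\nu_2(v+m)=\mu$. So $T_1$ equals $\operatorname{bit}_{L+2+2\mu}=\operatorname{bit}_e$ at both $v$ and $v+m$, and it flips by (N1).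

Let $\rho=2\mu+1$ and $D_j=T_2$. Since $2^{2\mu+1}+1\ge2^{\mu+1}$, there is $v\in V_j$ with $\nu_2(v)=\mu=\nu_2(v+m)$. If $\mu\ne1$, neither $v$ nor $v+m$ is $6$ modulo $8$. If $\mu=1$, then $|V_j|\ge9$, so we may take $v\equiv2\pmod8$, and $v+m\equiv2\pmod8$ because $e\ge3$. In both cases $T_2$ equals $\operatorname{bit}_{L+3+2\mu}=\operatorname{bit}_e$ at $v$ and at $v+m$, and it flips.
\end{proof}

\subsection*{The case $M=11$}
Now $P=6$, $h=3$ and $L=3$, so the scheme above needs $7$ pairs and we have $6$. After $D_0=0$, $D_1=\operatorname{bit}_1$, $D_3=\operatorname{bit}_3$ and $D_4(v)=\operatorname{bit}_2(v+2)$, two functions $D_2=S$ and $D_5=T$ must serve all $e\ge4$. The tight case is $m=16$, where $\lambda=8<M$ and only one epoch may be visible. We let $S$ and $T$ cooperate: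
\[
S(v)=\begin{cases}\operatorname{bit}_5(v),&v\text{ odd},\\ \operatorname{bit}_4(v)+\operatorname{bit}_6(v+16),&v\text{ even},\end{cases}
\qquad
T(v)=\begin{cases}\operatorname{bit}_4(v),&v\text{ odd},\\ \operatorname{bit}_4(v)+\operatorname{bit}_{\eta(v)}(v),&v\text{ even},\end{cases}
\]
where, for even $v$,
\[
\begin{array}{c|ccccc}
v\bmod16&2,8,14&4,12&6&10&0\\ \hline
\eta(v)&7&8&9&10&11+\nu_2(\lfloor v/32\rfloor)
\end{array}
\]
(for $v\in\{0,16\}$ we have $\eta(v)=\infty$ and the second summand of $T$ is $0$). At even $v$ both functions carry $\operatorname{bit}_4$ together with a higher digit. Adding $16$ can disturb the higher digit only through a carry, and the shift in $\operatorname{bit}_6(v+16)$ ensures that the carry threatens $S$ exactly when it does not threaten $T$.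

\begin{proposition}\label{prop:eleven}
For $M=11$ and this choice of the $D_j$, the word $w$ has the mismatch property.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:odd} let $m$ be even; then $v$ and $v+m$ have the same parity. For $e=1,2,3$ the functions $D_1,D_4,D_3$ respectively flip at every $v$ by (N1).

Let $m=16$, so $\lambda=8$. Since $\tau_5\in\{\tau_2-1,\tau_2\}$, the first elements of $I_2$ and $I_5$ differ by $2$ or $3$. Both sets have $8$ consecutive elements, so they intersect, and there is $v\in V_2\cap V_5$. If $v$ is odd, $T=\operatorname{bit}_4$ flips at $v$. If $v$ is even and $\operatorname{bit}_4(v)=0$, then by (N4) $v\bmod16$ and $\lfloor v/32\rfloor$ are unchanged by adding $16$, so $\eta(v+16)=\eta(v)\ne 4$; the digit $\operatorname{bit}_{\eta(v)}$ is unchanged and $\operatorname{bit}_4$ changes, so $T$ flips at $v$. If $v$ is even and $\operatorname{bit}_4(v)=1$, then $\operatorname{bit}_4(v+16)=0$, so $\operatorname{bit}_6(v+32)=\operatorname{bit}_6(v+16)$ by (N4) applied to $v+16$, while $\operatorname{bit}_4$ changes; so $S$ flips at $v$.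

In the remaining cases we use one function and choose $v$ as in the table. The third column follows from \eqref{eq:window}; in the last row, from $2^{10+\mu}/11>2^{10+\mu}/16$.
\[
\begin{array}{c|c|c|c|c}
e&\lambda\ge&|V_j|\ge&\text{choice of }v&\text{value at $v$ and at $v+m$}\\ \hline
4,\ m\ge48&24&3&\text{odd in }V_5&T=\operatorname{bit}_4\\
5&16&2&\text{odd in }V_2&S=\operatorname{bit}_5\\
6&32&3&\text{even in }V_2&S=\operatorname{bit}_4+\operatorname{bit}_6(\,\cdot+16)\\
7&64&6&v\bmod16\in\{2,8,14\}\text{ in }V_5&T=\operatorname{bit}_4+\operatorname{bit}_7\\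
8&128&12&v\equiv4\bmod8\text{ in }V_5&T=\operatorname{bit}_4+\operatorname{bit}_8\\
9&256&24&v\equiv6\bmod{16}\text{ in }V_5&T=\operatorname{bit}_4+\operatorname{bit}_9\\
10&512&47&v\equiv10\bmod{16}\text{ in }V_5&T=\operatorname{bit}_4+\operatorname{bit}_{10}\\
11+\mu&2^{10+\mu}&2^{6+\mu}&\nu_2(v)=5+\mu\text{ in }V_5&T=\operatorname{bit}_4+\operatorname{bit}_{11+\mu}
\end{array}
\]
Such a $v$ exists in each row. For $e=7$ the residues $2,8,14$ have cyclic gaps $6,6,4$ modulo $16$, so six consecutive integers meet one of them. For $e=11+\mu$ use (N3). In the other rows $|V_j|$ is at least the modulus $2$, $8$ or $16$.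

The formula in the last column holds at both $v$ and $v+m$. For $e\le6$ only the parity matters. For $7\le e\le10$ we have $v+m\equiv v\pmod{16}$, so $\eta(v+m)=\eta(v)=e$. For $e=11+\mu$ we have $\nu_2(v+m)=\nu_2(v)=5+\mu$ by (N1), so both numbers are multiples of $32$ whose quotients by $32$ have valuation $\mu$, and $\eta(v+m)=\eta(v)=e$. Finally, by (N1) the digit of order $e$ flips, and for $e\ge6$ the extra summand $\operatorname{bit}_4$ does not. So the function flips at $v$.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:word}]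
For $k\ge21$ we have $M=11$ or $M\ge13$. By Proposition~\ref{prop:eleven} or~\ref{prop:big}, the $D_j$ can be chosen so that $w$ has the mismatch property, and by Proposition~\ref{prop:reduction} this $w$ has no short repetition. So $w$ contains no undirected $r$-power with $r>1+\frac1n=\frac{k-1}{k-2}$. The same word shows that every rational $r$ with $\frac{k-1}{k-2}<r\le2$ is avoidable, so $\operatorname{URT}(k)\le\frac{k-1}{k-2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:urt}]
For $4\le k\le21$ this is the known result quoted in Section~\ref{sec:intro}. For $k\ge21$ the upper bound is Theorem~\ref{thm:word}. The lower bound follows from Proposition~\ref{prop:lower}: the exponent $\frac{k-1}{k-2}$ is unavoidable, and the set of avoidable exponents is upward closed.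
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) If $r>\frac{k-1}{k-2}$, then by Theorem~\ref{thm:urt} some avoidable exponent is smaller than $r$, so $r$ is avoidable. If $r\le\frac{k-1}{k-2}$, then by Proposition~\ref{prop:lower} every infinite word over $k$ letters contains an undirected $r'$-power with $r\le r'\le2$.

(b) Let $k\ge24$, so $n\ge22$ and $M\ge13$. By Propositions~\ref{prop:big} and~\ref{prop:reduction}, every choice of the bits $\beta_v$ gives an infinite word without short repetitions, and its prefixes are words of the kind to be counted. It remains to see how many bits are visible in a prefix of length $N$.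

Let $D_j=T_2$ and $v\equiv6\pmod8$. In lap $vM$ the epoch of pair $j$ is $\lfloor(vM+j)/M\rfloor=v$, since $j<P\le M$. So the letter in slot $2j$ of this lap is $u_j^{\,v+\beta_v\bmod 2}$, which determines $\beta_v$. Its index is $v(M+2)M+2j$ with $2j\le M-1$, so by \eqref{eq:pos} its position is
\[
v(M+2)n+\operatorname{pos}(2j)<\bigl(v(M+2)+1\bigr)n .
\]
Put $X=(N/n-1)/(M+2)$. For $v\le X$ the right side is at most $N$, so the prefix of length $N$ determines all $\beta_v$ with $v\le X$. The number of $v\equiv6\pmod8$ with $0\le v\le X$ is at least $(X-6)/8$: it is $\lfloor(X-6)/8\rfloor+1$ if $X\ge6$, and the bound is negative otherwise. Hence there are at least $2^{(X-6)/8}$ distinct prefixes of length $N$. With $c=\frac{1}{8n(M+2)}$,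
\[
\frac{X-6}{8}=cN-\frac1{8(M+2)}-\frac34\ge cN-1 . \qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{CM} James D. Currie and Lucas Mol, \emph{The undirected repetition threshold and undirected pattern avoidance}, arXiv:2006.07474 (2020).
\end{thebibliography}
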